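# Non-real eigenvalues of Lüders operators: a colored tree, layered graphs, and a sharp sector

## 1. Three swaps on the colored 3-regular tree

Let $V$ be the vertex set of the $3$-regular tree, with a chosen root $o$. Color the edges with the colors $1,2,3$ so that the three edges at each vertex have different colors. This can be done outward from the root: the three edges at $o$ get the three colors, and at any other vertex the edge to the parent is already colored, so the two edges to the children get the two remaining colors. Write $x\cdot i$ for the neighbor of $x$ along the edge of color $i$. Since $(x\cdot i)\cdot i=x$, the map $x\mapsto x\cdot i$ is an involution of $V$ without fixed points.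

On the Hilbert space $\ell^2(V)$, with orthonormal basis $(\delta_x)_{x\in V}$, define
$$u_i\delta_x=\delta_{x\cdot i}\qquad(i=1,2,3).$$
Each $u_i$ permutes the basis by an involution, so it is a self-adjoint unitary, and $P_i^{\pm}=\frac12(1\pm u_i)$ are two projections with $P_i^++P_i^-=1$. Expanding the products gives
$$P_i^+XP_i^++P_i^-XP_i^-=\tfrac14\big[(1+u_i)X(1+u_i)+(1-u_i)X(1-u_i)\big]=\tfrac12(X+u_iXu_i).$$
Put
$$\Delta(X)=\sum_{i=1}^3\big(P_i^+XP_i^++P_i^-XP_i^-\big)=\tfrac12\sum_{i=1}^3(X+u_iXu_i).$$

For a bounded function $f$ on $V$, let $\operatorname{diag}f$ be the diagonal operator with entries $f(x)$. Then $u_i\operatorname{diag}(f)u_i\,\delta_x=u_i\,f(x\cdot i)\,\delta_{x\cdot i}=f(x\cdot i)\,\delta_x$. Hence $u_i\operatorname{diag}(f)u_i$ is again diagonal, and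
$$\Delta(\operatorname{diag}f)=\operatorname{diag}\big(\tfrac12(3f+Tf)\big),\qquad (Tf)(x)=\sum_{y\sim x}f(y). \tag{1}$$
So on diagonal operators $\Delta$ is, up to an affine change, the adjacency operator of the tree. That operator has eigenfunctions which decay, but too slowly to be square-summable. Throughout, $p'$ is the conjugate exponent of $p$, and $1/\infty=0$.

**Lemma 1 (radial eigenfunctions).** Let $2<p\le\infty$ and $2^{-1/p'}<r<2^{-1/p}$, and put $\mu=i\big(2r-\frac1r\big)$. There is a function $f$ on $V$ with $f(o)=1$ and $Tf=\mu f$, such that $\sum_x|f(x)|^p<\infty$ if $p<\infty$, and $f$ tends to $0$ at infinity if $p=\infty$.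

**Step 1: reduce to a recursion on levels.** We look for $f(x)=F(|x|)$, where $|x|$ is the distance to $o$. The root has three neighbors at level $1$. A vertex at level $n\ge1$ has two neighbors at level $n+1$ and one at level $n-1$. So $Tf=\mu f$ means
$$3F(1)=\mu F(0),\qquad 2F(n+1)+F(n-1)=\mu F(n)\quad(n\ge1). \tag{2}$$
With $F(0)=1$ and $F(1)=\mu/3$, the second relation determines all the other values.

**Step 2: solve it.** The characteristic polynomial is $2t^2-\mu t+1$. Its roots have product $\frac12$ and sum $\frac\mu2$, so they are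
$$\alpha=ir,\qquad \beta=\frac1{2\alpha}=-\frac{i}{2r}.$$
They are different, because one lies on the positive and the other on the negative imaginary axis. So $F(n)=a\alpha^n+b\beta^n$ for $n\ge0$, with constants $a,b$.

**Step 3: compare decay with growth.** We have $|\alpha|=r<2^{-1/p}$. Also $|\beta|=\frac1{2r}<2^{-1/p}$, because this says $r>2^{-1+1/p}=2^{-1/p'}$. So $|F(n)|\le K\rho^n$ for some $K$ and some $\rho<2^{-1/p}$. Level $n\ge1$ has $3\cdot2^{n-1}$ vertices. For $p<\infty$,
$$\sum_x|f(x)|^p\le K^p\Big(1+\sum_{n\ge1}3\cdot2^{n-1}\rho^{pn}\Big)<\infty,$$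
since $2\rho^p<1$. For $p=\infty$ we have $\rho<1$, and each level is finite, so $f\to0$ at infinity. $\square$

For instance, $r=\frac34$ gives $\mu=\frac i6$, $F(0)=1$, $F(1)=\frac i{18}$, $F(2)=\frac12\big(\frac i6\cdot\frac i{18}-1\big)=-\frac{109}{216}$. The roots have moduli $\frac34$ and $\frac23$, so $F(n)\to0$, and by (1) the compact operator $\operatorname{diag}f$ satisfies $\Delta(\operatorname{diag} f)=(\frac32+\frac i{12})\operatorname{diag}f$.

This is what the construction is for. The map $\Delta$ is a sum of terms $X\mapsto AXA$ with $A\ge0$. Such maps are positive operators on the Hilbert–Schmidt class, and one may ask whether any positivity of the spectrum survives on other operator ideals. The tree says no, and a refinement of it gives sharp information on how badly positivity fails.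

## 2. Lüders operators and the ideals they act on

Let $\mathcal H$ be a complex Hilbert space and $B(\mathcal H)$ the algebra of bounded operators. If $\sum_j\|A_j\|^2<\infty$ and $\sum_j\|B_j\|^2<\infty$, the *multiplication operator* $\Delta(X)=\sum_jA_jXB_j$ is bounded on $B(\mathcal H)$ and preserves every symmetrically normed ideal $\mathcal I$. These are two-sided ideals with a complete norm satisfying $\|AXB\|_{\mathcal I}\le\|A\|\,\|X\|_{\mathcal I}\,\|B\|$. We write $\Delta_{\mathcal I}$ for $\Delta$ restricted to $\mathcal I$ with the norm of $\mathcal I$. The ideals that concern us are the compact operators $\mathcal K(\mathcal H)$ and the Schatten classes $\mathcal C_p$, $1\le p<\infty$. Recall that $X\in\mathcal C_p$ when its singular values $s_i$ satisfy $\|X\|_p^p=\sum s_i^p<\infty$. For example, $\operatorname{diag}f$ is in $\mathcal C_p$ exactly when $\sum|f(x)|^p<\infty$, and it is compact exactly when $f\to0$ at infinity. Note that $\mathcal C_p\subset\mathcal C_q$ for $p\le q$.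

**Definition.** If the index set is finite and $A_j=B_j\ge0$ for all $j$, then $\Delta(X)=\sum_jA_jXA_j$ is a *Lüders operator*. It is *unital* if $\sum_jA_j^2=1$.

*Example.* On $\mathbb C^2$ let $P,R$ be the coordinate projections. Then $X\mapsto PXP+RXR$ erases the off-diagonal entries of a $2\times2$ matrix. It is a unital Lüders operator with eigenvalues $1$ and $0$. We call a map $X\mapsto PXP+RXR$ with complementary projections $P,R$ a *two-block pinching*. The map $\Delta$ of Section 1 is a sum of three of them.

The following two questions are taken from V.S. Shulman and L. Turowska, "On the spectrum of multiplication operators", arXiv:1805.08553 (2018). Write $\mathbb R_+=[0,+\infty)$ and let $\Delta$ be a Lüders operator.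

a) Can $\Delta_{\mathcal K(\mathcal H)}$ have eigenvalues that are not in $\mathbb R_+$?

b) Is $\sigma(\Delta_{\mathcal C_p})\subset\mathbb R_+$ for each $p\in(1,\infty)$?

The background is this. On $\mathcal C_2$ a Lüders operator is positive (proved in Section 3), so $\sigma(\Delta_{\mathcal C_2})\subset\mathbb R_+$ and all eigenvalues of $\Delta_{\mathcal C_1}$ lie in $\mathbb R_+$. On the other hand, B. Magajna constructed Lüders operators whose spectrum on $B(\mathcal H)$ is not real. By duality the spectra on $\mathcal C_1$ and on $\mathcal K(\mathcal H)$ need not be real either. We need this duality precisely.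

**Duality of the restrictions.** The bilinear pairing $(X,Y)\mapsto\operatorname{tr}(XY)$ identifies $\mathcal K^*$ with $\mathcal C_1$, $\mathcal C_1^*$ with $B(\mathcal H)$, and $\mathcal C_p^*$ with $\mathcal C_{p'}$ for $1<p<\infty$. By cyclicity of the trace,
$$\operatorname{tr}(\Delta(X)Y)=\sum_j\operatorname{tr}(A_jXA_jY)=\sum_j\operatorname{tr}(XA_jYA_j)=\operatorname{tr}(X\Delta(Y)).$$
So the Banach-space adjoints are $(\Delta_{\mathcal K})^*=\Delta_{\mathcal C_1}$, $(\Delta_{\mathcal C_1})^*=\Delta$, $(\Delta_{\mathcal C_p})^*=\Delta_{\mathcal C_{p'}}$. A bounded operator and its Banach-space adjoint have the same spectrum (there is no complex conjugation, since the pairing is bilinear). Hence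
$$\sigma(\Delta_{\mathcal K})=\sigma(\Delta_{\mathcal C_1})=\sigma(\Delta),\qquad \sigma(\Delta_{\mathcal C_p})=\sigma(\Delta_{\mathcal C_{p'}})\quad(1<p<\infty). \tag{3}$$

## 3. Where positivity is automatic, and where the argument stops

**Commuting families.** Suppose the $A_j$ commute. On an ideal $\mathcal I$ let $L_jX=A_jX$ and $R_jX=XA_j$. All these operators commute, so they lie in a maximal commutative subalgebra of the algebra of bounded operators on $\mathcal I$, and such a subalgebra contains the inverses of its invertible elements. By Gelfand theory every point of $\sigma(\Delta_{\mathcal I})$ has the form $\chi(\Delta)=\sum_j\chi(L_j)\chi(R_j)$ for a character $\chi$. Here $\chi(L_j)\in\sigma(L_j)\subset\sigma(A_j)$, because an inverse of $A_j-\lambda$ gives, by left multiplication, an inverse of $L_j-\lambda$. The same holds for $R_j$. So $\sigma(\Delta_{\mathcal I})\subset\mathbb R_+$. In particular one term $X\mapsto AXA$ never gives anything else.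

**Two two-block pinchings.** Let $\Delta(X)=\frac12(X+u_1Xu_1)+\frac12(X+u_2Xu_2)$ with self-adjoint unitaries $u_1,u_2$, on any of our ideals or on $B(\mathcal H)$. The maps $U_i(X)=u_iXu_i$ are isometries with $U_i^2=1$. Put $W=U_1U_2$, so $W^{-1}=U_2U_1$. Both have norm $1$, so $\sigma(W)$ lies on the unit circle. Since $(U_1+U_2)^2=2+W+W^{-1}$, spectral mapping puts $\sigma((U_1+U_2)^2)$ into $\{2+2\cos\theta\}\subset[0,4]$. So $\sigma(U_1+U_2)\subset[-2,2]$, and $\sigma(\Delta)\subset[0,2]$ because $\Delta=1+\frac12(U_1+U_2)$. This is why Section 1 uses three swaps: two would not do. In the picture of trees, two swaps give the $2$-regular tree, which is a line. Its recursion $F(n+1)+F(n-1)=\mu F(n)$ has roots with product $1$, so they cannot both have modulus below $1$.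

**The Hilbert–Schmidt argument.** The natural way to attack a) and b) is to repeat the proof for $p=2$. For $X\in\mathcal C_2$,
$$\operatorname{tr}(\Delta(X)X^*)=\sum_j\operatorname{tr}\big((A_j^{1/2}XA_j^{1/2})(A_j^{1/2}XA_j^{1/2})^*\big)=\sum_j\|A_j^{1/2}XA_j^{1/2}\|_2^2\ge0. \tag{4}$$
So $\Delta_{\mathcal C_2}$ is a positive operator, and $\sigma(\Delta_{\mathcal C_2})\subset\mathbb R_+$. If $p\le2$ and $\Delta X=\lambda X$ with $0\ne X\in\mathcal C_p$, then $X\in\mathcal C_2$ and (4) gives $\lambda\ge0$. So for $p\le2$ all *eigenvalues* of $\Delta_{\mathcal C_p}$ lie in $\mathbb R_+$. If $\dim\mathcal H<\infty$, all the $\mathcal C_p$ are the same vector space, and the spectrum is in $\mathbb R_+$ for every $p$.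

For $p>2$ the argument stops at one place: an eigenvector $X\in\mathcal C_p$ need not be in $\mathcal C_2$, and then the left side of (4) has no meaning. So a counterexample must be an eigenvector in $\mathcal C_p\setminus\mathcal C_2$, in infinite dimension, with noncommuting $A_j$. Look at Lemma 1 again in this light. The two roots satisfy $|\alpha\beta|=\frac12$, so they cannot both be smaller than $2^{-1/2}$ in modulus. But they can both be smaller than $2^{-1/p}$ as soon as $p>2$, and then $\mu$ need not be real.

## 4. Eigenvalues off the real axis from the tree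

**Theorem 1.** There are six projections $P_i^{\pm}$ ($i=1,2,3$) on a separable Hilbert space $H$, with $P_i^++P_i^-=1$, such that the Lüders operator $\Delta(X)=\sum_{i=1}^3(P_i^+XP_i^++P_i^-XP_i^-)$ satisfies:

1. every $\frac32+i\tau$ with $0<|\tau|<\frac12$ is an eigenvalue of $\Delta_{\mathcal K(H)}$;
2. for $2<p<\infty$, every $\frac32+i\tau$ with $0<|\tau|<2^{-1/p}-2^{-1/p'}$ is an eigenvalue of $\Delta_{\mathcal C_p}$;
3. for $1<p<2$, every $\frac32+i\tau$ with $0<|\tau|<2^{-1/p'}-2^{-1/p}$ lies in $\sigma(\Delta_{\mathcal C_p})$.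

**Proof.** Take $H=\ell^2(V)$ and the operators of Section 1. Let $2<p\le\infty$, let $r$ be as in Lemma 1 with $r\neq2^{-1/2}$, and let $f$ be the eigenfunction given there. Then $X=\operatorname{diag}f$ is nonzero, and it lies in $\mathcal C_p$ if $p<\infty$ and in $\mathcal K(H)$ if $p=\infty$. By (1),
$$\Delta X=\tfrac12(3+\mu)X=\Big(\tfrac32+i\big(r-\tfrac1{2r}\big)\Big)X.$$
The function $\tau=r-\frac1{2r}$ is continuous and increasing in $r>0$ and vanishes only at $r=2^{-1/2}$. At $r=2^{-1/p}$ it equals $2^{-1/p}-2^{-1+1/p}=2^{-1/p}-2^{-1/p'}$, and at $r=2^{-1/p'}$ it equals $2^{-1/p'}-2^{-1+1/p'}=-(2^{-1/p}-2^{-1/p'})$. So $\tau$ takes every nonzero value with $|\tau|<2^{-1/p}-2^{-1/p'}$. For $p=\infty$ this bound is $1-\frac12=\frac12$. This proves 1 and 2. For 3, apply 2 to $p'>2$ and use $\sigma(\Delta_{\mathcal C_p})=\sigma(\Delta_{\mathcal C_{p'}})$ from (3). $\square$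

So the answer to a) is yes, and the answer to b) is no: the inclusion fails for every $p\in(1,\infty)$ with $p\ne2$. One operator, a sum of three two-block pinchings, does both.

## 5. Which complex numbers occur

Set $\omega_p=\arcsin\big|1-\frac2p\big|$ for $1<p<\infty$, and $\omega_\infty=\frac\pi2$; arguments are principal values. For $2<p<\infty$ let $E_p$ be the set of all eigenvalues of $\Delta_{\mathcal C_p}$ over all unital Lüders operators $\Delta$ on separable spaces, and let $E_\infty$ be the analogous set for $\Delta_{\mathcal K(H)}$. For example $1\in E_p$ (take the single operator $A=1$), and $0\in E_p$ by the $2\times2$ pinching of Section 2.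

**Theorem 2.**

* **(A) Bounds.** Let $\Delta$ be a Lüders operator, $M=\|\sum_jA_j^2\|$ and $1<p<\infty$. Then
$$\sigma(\Delta_{\mathcal C_p})\subset\{M-w:\ w=0\text{ or }|\arg w|\le\omega_p\}\cap\{\operatorname{Re}\lambda\ge-(1-\tfrac2p)^2M\}.$$
* **(B) Realization; the angle is sharp.** For $2<p\le\infty$, $E_p$ is convex, closed under multiplication and complex conjugation, and contains $1$ and every $e^{-\zeta}$ with $\zeta\neq0$, $|\arg\zeta|<\omega_p$. For no $p\in(1,\infty)$, $p\ne2$, can $\omega_p$ in (A) be replaced by a smaller angle.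
* **(C) All complex numbers occur.** For $2<p<\infty$ every $\lambda\in\mathbb C$ is an eigenvalue of $\Delta_{\mathcal C_p}$ for some Lüders operator, and likewise for $\mathcal K(H)$. For $1\le p<2$ every $\lambda\in\mathbb C$ lies in $\sigma(\Delta_{\mathcal C_p})$ for some Lüders operator, although all eigenvalues of $\Delta_{\mathcal C_p}$ lie in $\mathbb R_+$. Thus $p=2$ is the only exponent in $[1,\infty)$ with $\sigma(\Delta_{\mathcal C_p})\subset\mathbb R_+$ for all Lüders operators.
* **(D) Exact region for $\mathcal K(H)$, $\mathcal C_1$, $B(H)$.** If $\|\sum_jA_j^2\|\le1$, then $\sigma(\Delta_{\mathcal K})=\sigma(\Delta_{\mathcal C_1})=\sigma(\Delta)\subset\{|\lambda|<1\}\cup\{1\}$. Conversely, every point of $\{|\lambda|<1\}\cup\{1\}$ is an eigenvalue of $\Delta_{\mathcal K(H)}$ for some unital Lüders operator.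

At $p=2$ we have $\omega_2=0$, and (A) says $\sigma(\Delta_{\mathcal C_2})\subset[0,M]$.

## 6. A sector for the dual pairing

We start the proof of (A). By (3), and because $\omega_p=\omega_{p'}$ and $(1-\frac2p)^2=(1-\frac2{p'})^2$, it is enough to treat $p\ge2$. Write $\gamma=1-\frac2p\in[0,1)$.

The plan is to replace $\operatorname{tr}(\Delta(X)X^*)$ in (4) by the pairing of $\Delta(X)$ with the norming functional of $X$. This makes sense in $\mathcal C_p$. It is no longer positive, but we can say where it lies. The scalar inequality behind this comes first.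

**Lemma 2.** Let $p\ge2$ and $z,w\in\mathbb C$. Then $(z-w)\big(\bar z|z|^{p-2}-\bar w|w|^{p-2}\big)$ is $0$ or has argument in $[-\omega_p,\omega_p]$.

**Proof.** For $p=2$ the expression is $|z-w|^2\ge0$. Let $p>2$ and $G(\zeta)=\zeta|\zeta|^{p-2}$. The purpose of $G$ is that our expression is $(z-w)\overline{(G(z)-G(w))}$, which we can write as an integral of derivatives. In the real sense $G$ is $C^1$: for $\zeta\ne0$ its derivative in the direction $h$ is
$$DG(\zeta)h=|\zeta|^{p-2}\Big(h+(p-2)\operatorname{Re}(h\bar\zeta)\,\frac{\zeta}{|\zeta|^2}\Big),$$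
which is at most $(p-1)|\zeta|^{p-2}|h|$ in modulus and so tends to $0$ as $\zeta\to0$, where $DG(0)=0$. Let $h=z-w\neq0$ and, for $\zeta\ne0$, write $h\bar\zeta=|h||\zeta|e^{i\psi}$. Since $\cos\psi\,e^{i\psi}=\frac12(1+e^{2i\psi})$,
$$h\,\overline{DG(\zeta)h}=|\zeta|^{p-2}|h|^2\big(1+(p-2)\cos\psi\,e^{i\psi}\big)=|\zeta|^{p-2}|h|^2\Big(\frac p2+\frac{p-2}2e^{2i\psi}\Big).$$
The last bracket lies on the circle with center $\frac p2$ and radius $\frac{p-2}2$. Seen from $0$, this circle lies in the closed sector of half-angle $\arcsin\frac{p-2}p=\omega_p<\frac\pi2$ about $\mathbb R_+$, which is a closed convex cone. Integrating over $\zeta=w+t(z-w)$, $0\le t\le1$, we get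
$$(z-w)\overline{(G(z)-G(w))}=\int_0^1h\,\overline{DG(w+th)h}\,dt,$$
and this stays in the cone. $\square$

**Step 1: the pairing as a double sum.** Let $X$ have finite rank and $\|X\|_p=1$. Write $X=\sum_{i=1}^ns_i\langle\cdot,f_i\rangle e_i$ with $s_i>0$, with $(e_i)$ and $(f_i)$ orthonormal, and $\sum s_i^p=1$. Let $Y=\sum_ks_k^{p-1}\langle\cdot,e_k\rangle f_k$. Its singular values are $s_k^{p-1}$, and $(p-1)p'=p$, so $\|Y\|_{p'}=1$. Moreover $XY=\sum_ks_k^p\langle\cdot,e_k\rangle e_k$, so $\operatorname{tr}(XY)=1$. Since $\operatorname{tr}(ZY)=\sum_ks_k^{p-1}\langle Zf_k,e_k\rangle$ for every $Z$, we get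
$$v:=\operatorname{tr}(\Delta(X)Y)=\sum_{i,k}c_{ik}\,s_is_k^{p-1},\qquad c_{ik}=\sum_j\langle A_jf_k,f_i\rangle\langle A_je_i,e_k\rangle. \tag{5}$$

**Step 2: two properties of $(c_{ik})$.** First, $(c_{ik})$ is positive semidefinite. Indeed $\sum_{i,k}\langle A_jf_k,f_i\rangle\bar x_ix_k=\langle A_j\sum_k x_kf_k,\sum_i x_if_i\rangle\ge0$, so the first factor is a positive semidefinite matrix. The second factor $(\langle A_je_i,e_k\rangle)_{ik}$ is the transpose of the positive semidefinite matrix $(\langle A_je_k,e_i\rangle)_{ik}$, and transposes of positive semidefinite matrices are positive semidefinite. By the Schur product theorem the entrywise product is positive semidefinite, and so is the sum over $j$. In particular $c_{ki}=\overline{c_{ik}}$.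

Second, the row sums of moduli are bounded by $M$. By Cauchy–Schwarz in $k$, then Bessel, then Cauchy–Schwarz in $j$,
$$d_i:=\sum_k|c_{ik}|\le\sum_j\|A_jf_i\|\,\|A_je_i\|\le\Big(\sum_j\|A_jf_i\|^2\Big)^{1/2}\Big(\sum_j\|A_je_i\|^2\Big)^{1/2}\le M,$$
because $\sum_j\|A_j\xi\|^2=\langle\sum_jA_j^2\xi,\xi\rangle\le M$ for a unit vector $\xi$.

Here one sees again where $p=2$ is special. At $p=2$ the weights in (5) are $s_is_k$, and $v\ge0$ by positive semidefiniteness. For $p\ne2$ the weights $s_is_k^{p-1}$ are not symmetric, and $v$ may leave the real line. For example, take $n=2$ and orthonormal vectors $e_1,e_2,f_1,f_2$ in $\mathbb C^4$, and one operator $A$ whose matrix is $\begin{pmatrix}1&i\\-i&1\end{pmatrix}$ on the span of the $f$'s and $\begin{pmatrix}1&1\\1&1\end{pmatrix}$ on the span of the $e$'s. Both blocks are positive semidefinite, $(c_{ik})$ is the first of them, and $v=s_1^p+s_2^p+i(s_1s_2^{p-1}-s_2s_1^{p-1})$, which is not real when $s_1\ne s_2$ and $p\neq2$. (The spectrum of $X\mapsto AXA$ is still in $\mathbb R_+$, by Section 3; only the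 pairing leaves the axis.)

**Step 3: $M-v$ lies in the sector.** The aim is to split $M-v$ into terms to which Lemma 2 applies. Since $|c_{ik}|$ is symmetric, $\sum_id_is_i^p=\frac12\sum_{i,k}|c_{ik}|(s_i^p+s_k^p)$. Exchanging the names of $i$ and $k$ gives $v=\frac12\sum_{i,k}\big(c_{ik}s_is_k^{p-1}+\overline{c_{ik}}\,s_ks_i^{p-1}\big)$. With $\sum s_i^p=1$ we obtain
$$M-v=\sum_i(M-d_i)s_i^p+\tfrac12\sum_{i,k}\Big[|c_{ik}|(s_i^p+s_k^p)-c_{ik}s_is_k^{p-1}-\overline{c_{ik}}\,s_ks_i^{p-1}\Big].$$
The first sum is $\ge0$ by Step 2. In the second, write $c_{ik}=|c_{ik}|e^{i\theta}$ (in the exponent $i$ is the imaginary unit) and put $z=s_ie^{i\theta}$, $w=s_k$. The expression in Lemma 2 is then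
$$(s_ie^{i\theta}-s_k)(s_i^{p-1}e^{-i\theta}-s_k^{p-1})=s_i^p+s_k^p-e^{i\theta}s_is_k^{p-1}-e^{-i\theta}s_ks_i^{p-1},$$
so the bracket is $|c_{ik}|$ times it. All terms lie in the convex cone of half-angle $\omega_p$. Hence $M-v=0$ or $|\arg(M-v)|\le\omega_p$.

## 7. A bound on the left, and the passage to the spectrum

**Step 4: $\operatorname{Re}v\ge-\gamma^2M$.** Here the idea is to symmetrize the weights and compare them with the case $p=2$, where positivity holds. Put $t_i=s_i^{p/2}$ and $\delta_{ik}=\log(t_k/t_i)$. Then
$$t_it_ke^{\gamma\delta_{ik}}=t_i^{1-\gamma}t_k^{1+\gamma}=t_i^{2/p}t_k^{2-2/p}=s_is_k^{p-1}.$$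
Now $\operatorname{Re}c_{ik}$ is symmetric in $i,k$ and $\delta_{ik}$ is antisymmetric, so averaging over the exchange of $i$ and $k$ turns $e^{\gamma\delta_{ik}}$ into $\cosh\gamma\delta_{ik}$:
$$\operatorname{Re}v=\sum_{i,k}\operatorname{Re}(c_{ik})\,t_it_k+\sum_{i,k}\operatorname{Re}(c_{ik})\,t_it_k(\cosh\gamma\delta_{ik}-1).$$
The first sum equals $\sum c_{ik}t_it_k\ge0$, by positive semidefiniteness. For the second, $0\le\gamma<1$ gives
$$0\le\cosh\gamma\delta-1=\sum_{m\ge1}\frac{\gamma^{2m}\delta^{2m}}{(2m)!}\le\gamma^2(\cosh\delta-1)\le\gamma^2\cosh\delta .$$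
Also $t_it_k\cosh\delta_{ik}=\frac12t_it_k\big(\frac{t_k}{t_i}+\frac{t_i}{t_k}\big)=\frac12(t_i^2+t_k^2)$. So the second sum is at least
$$-\gamma^2\sum_{i,k}|c_{ik}|\frac{t_i^2+t_k^2}2=-\gamma^2\sum_id_it_i^2\ge-\gamma^2M,$$
since $\sum t_i^2=\sum s_i^p=1$.

**Step 5: from the pairing to the spectrum.** Let $S$ be the set on the right in (A). It is closed and convex, as the intersection of a sector of half-angle $\omega_p<\frac\pi2$ with a half-plane. Steps 3 and 4 say that $v\in S$ for every finite-rank $X$ with $\|X\|_p=1$.

Recall that $\lambda$ is an *approximate eigenvalue* of a bounded operator if there are unit vectors whose images differ from $\lambda$ times themselves by a null sequence. (For example, $0$ is one for $\operatorname{diag}(1,\frac12,\frac13,\dots)$, although it is not an eigenvalue.) Every boundary point of the spectrum is an approximate eigenvalue. So let $\lambda$ be a boundary point of $\sigma(\Delta_{\mathcal C_p})$. Finite-rank operators are dense in $\mathcal C_p$. After a small perturbation and normalization there are finite-rank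 $X_n$ with $\|X_n\|_p=1$ and $\|\Delta X_n-\lambda X_n\|_p\to0$. With $Y_n$ built from $X_n$ as in Step 1, and $v_n=\operatorname{tr}(\Delta(X_n)Y_n)$,
$$|v_n-\lambda|=|\operatorname{tr}((\Delta X_n-\lambda X_n)Y_n)|\le\|\Delta X_n-\lambda X_n\|_p\,\|Y_n\|_{p'}\to0 .$$
As $v_n\in S$ and $S$ is closed, $\lambda\in S$. Finally, a compact set lies in the convex hull of its boundary: a line through a point of the set meets the set in a compact set, and the two extreme points of that intersection are boundary points, with the given point between them. So $\sigma(\Delta_{\mathcal C_p})\subset S$, and (A) is proved. $\square$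

## 8. Convexity and multiplication in the set of eigenvalues

We turn to (B), with $2<p\le\infty$. Let $\Delta_1X=\lambda X$ and $\Delta_2Y=\mu Y$, where $\Delta_1,\Delta_2$ are unital Lüders operators given by $\{A_j\}$ and $\{B_k\}$, and $X,Y$ are nonzero elements of $\mathcal C_p$ (of $\mathcal K$ if $p=\infty$). Then $X\otimes Y$ is nonzero and of the same kind: its singular values are the products of those of $X$ and $Y$, so $\|X\otimes Y\|_p=\|X\|_p\|Y\|_p$, and tensor products of compact operators are compact.

* *Products.* The operators $A_j\otimes B_k$ are positive, $\sum_{j,k}A_j^2\otimes B_k^2=1$, and $\sum_{j,k}(A_j\otimes B_k)(X\otimes Y)(A_j\otimes B_k)=\Delta_1X\otimes\Delta_2Y=\lambda\mu\,X\otimes Y$. So $\lambda\mu\in E_p$.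
* *Convex combinations.* For $0\le c\le1$ the family $\{\sqrt c\,A_j\otimes1\}\cup\{\sqrt{1-c}\,1\otimes B_k\}$ is positive with sum of squares $c+(1-c)=1$. It maps $X\otimes Y$ to $c\,\Delta_1X\otimes Y+(1-c)\,X\otimes\Delta_2Y=(c\lambda+(1-c)\mu)X\otimes Y$. So $E_p$ is convex.
* *Conjugates.* $\Delta_1(X^*)=\Delta_1(X)^*=\bar\lambda X^*$. So $\bar\lambda\in E_p$.

We already know $1\in E_p$. These rules reduce the rest of (B) to finding points of $E_p$ near $1$ in the right directions: if $1-w\in E_p$ with $w$ small, powers of it trace out a discrete spiral that approximates $e^{-\zeta}$. So we want eigenvalues $1-w$ with $\arg w$ as close to $\omega_p$ as we like.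

## 9. Weighted graph Laplacians as unital Lüders operators

We first extend formula (1) from the tree to weighted graphs. A matching is a set of edges no two of which share a vertex.

**Lemma 3.** Let $V$ be a countable set carrying a graph with all degrees $\le D$ and edge weights $w_e\in[0,1]$. Put $N=2D-1$. There is a unital Lüders operator on $\ell^2(V)$ with
$$\Delta(\operatorname{diag}f)=\operatorname{diag}\Big(f-\frac1{2N}Lf\Big)\quad\text{for all bounded }f,\qquad (Lf)(x)=\sum_{y\sim x}w_{xy}(f(x)-f(y)).$$

**Proof.** *Splitting into matchings.* Each edge meets at most $2(D-1)$ other edges. Enumerate the edges, and give each in turn a color among $N=2D-1$ that is not used by the earlier edges it meets. This is always possible, and it splits the edges into $N$ matchings $\mathcal E_1,\dots,\mathcal E_N$.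

*Operators for one matching.* For each $i$ decompose $\ell^2(V)=\bigoplus_{e\in\mathcal E_i}\mathbb C^e\oplus\ell^2(\text{unmatched vertices})$, and let $u_e$ be the swap of the two basis vectors of $\mathbb C^e$. Set
$$A_{i,0}=\bigoplus_e\sqrt{1-w_e}\,1_e\oplus1,\qquad A_{i,\pm}=\bigoplus_e\sqrt{w_e}\,\tfrac{1\pm u_e}2\oplus0 .$$
These are positive, since $\frac{1\pm u_e}2$ are projections. The sum of their squares is $(1-w_e)+w_e\big(\frac{1+u_e}2+\frac{1-u_e}2\big)=1$ on each block $\mathbb C^e$, and $1$ on the unmatched part.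

*Action on diagonals.* Let $X=\operatorname{diag}f$, with block $X_e$ on $e=\{x,y\}$. In this block $\sum_\bullet A_{i,\bullet}XA_{i,\bullet}$ equals $(1-w_e)X_e+\frac{w_e}2(X_e+u_eX_eu_e)$. This is diagonal, with entry
$$(1-w_e)f(x)+\tfrac{w_e}2(f(x)+f(y))=f(x)-\tfrac{w_e}2(f(x)-f(y))$$
at $x$. At unmatched vertices the entry is $f(x)$.

*Averaging over the matchings.* Take all operators $N^{-1/2}A_{i,\bullet}$. The family is unital, and at $x$ the entry of the image of $\operatorname{diag}f$ is $f(x)-\frac1{2N}\sum_{y\sim x}w_{xy}(f(x)-f(y))$. $\square$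

*Example.* For a single edge $\{x,y\}$ of weight $1$ we have $D=N=1$. On $f=(1,-1)$ we get $Lf=2f$, so the eigenvalue is $1-\frac22=0$: this is the pinching by $\frac{1\pm u}2$.

On the $3$-regular tree with weights $1$ we have $L=3-T$. In the notation of Lemma 1, with $\alpha\beta=\frac12$, the eigenvalue of $L$ is $3-\mu=2(1-\alpha)(1-\beta)$. Writing $\alpha=2^{-z}$ and $\beta=2^{z-1}$, it is $2(1-2^{-z})(1-2^{z-1})$, and the two decay conditions together say $\frac1p<\operatorname{Re}z<1-\frac1p$. The number $2$ is the growth rate of the levels. If we could replace it by $Q$ and let $Q\downarrow1$, the expression $(1-Q^{-z})(1-Q^{z-1})$ would behave like $(\log Q)^2z(1-z)$, and Section 11 shows that $z(1-z)$ has exactly the arguments we want. But a regular tree has an integer growth rate, at least $2$ once it branches. So we need graphs whose levels grow like $Q^n$ with $1<Q<2$.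

## 10. Layered graphs of intervals with growth rate $Q$

**Lemma 4.** Let $2<p\le\infty$, $1<Q<2$, $\frac1p<\operatorname{Re}z<1-\frac1p$ and $\kappa_Q(z)=(1-Q^{-z})(1-Q^{z-1})$. Then $1-\frac1{18}\kappa_Q(z)\in E_p$.

**Step 1: the graph.** We want level $n$ to have about $Q^n$ vertices, and a Laplacian that respects functions of the level. Let $m_n=\lceil Q^n\rceil$. Then $m_0=1$, $m_n\le m_{n+1}$, and $m_{n+1}\le2m_n$, because $Q^{n+1}<2Q^n\le2m_n$ and $2m_n$ is an integer. Let $V=\bigsqcup_{n\ge0}V_n$ with $V_n=\{(n,i):1\le i\le m_n\}$, and attach to $(n,i)$ the interval $I_{n,i}=\big[\frac{i-1}{m_n},\frac i{m_n}\big)$. Join $(n,i)$ to $(n+1,k)$ if $|I_{n,i}\cap I_{n+1,k}|>0$, with weight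
$$Q^n|I_{n,i}\cap I_{n+1,k}|\le\frac{Q^n}{m_{n+1}}\le1 .$$

*Example.* For $Q=\frac32$ the levels have $1,2,3,4,\dots$ vertices. The interval $I_{1,1}=[0,\frac12)$ meets $[0,\frac13)$ in length $\frac13$ and $[\frac13,\frac23)$ in length $\frac16$. So the vertex $(1,1)$ has two upward edges, of weights $\frac12$ and $\frac14$.

**Step 2: the degrees.** An interval meeting $q\ge2$ consecutive intervals of length $\ell$ in positive length contains the $q-2$ middle ones and positive parts of the two outer ones, so it is longer than $(q-2)\ell$. From level $n$ to level $n+1$, the length is $\frac1{m_n}\le\frac2{m_{n+1}}$, so $q-2<2$ and $q\le3$. From level $n+1$ down to level $n$, the length is $\frac1{m_{n+1}}\le\frac1{m_n}$, so $q-2<1$ and $q\le2$. So all degrees are at most $D=5$, and Lemma 3 applies with $N=9$, $2N=18$.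

**Step 3: the Laplacian on functions of the level.** The intervals of one level partition $[0,1)$, so $\sum_k|I_{n,i}\cap I_{n+1,k}|=\frac1{m_n}$ and $\sum_i|I_{n-1,i}\cap I_{n,k}|=\frac1{m_n}$. Thus the upward weights at a vertex of level $n$ add up to $\frac{Q^n}{m_n}$, and the downward weights to $\frac{Q^{n-1}}{m_n}$. For $f$ depending only on the level,
$$(Lf)(n)=\frac{Q^n}{m_n}\big(f(n)-f(n+1)\big)+\frac{Q^{n-1}}{m_n}\big(f(n)-f(n-1)\big),$$
where the last term is absent for $n=0$.

**Step 4: the eigenfunction.** Let $\kappa=\kappa_Q(z)$. The equation $Lf=\kappa f$ with $f(0)=1$ gives $f(1)=1-\kappa$ at level $0$. Multiplying the equation at level $n\ge1$ by $\frac{m_n}{Q^n}$ gives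
$$f(n+1)=\Big(1+Q^{-1}-\kappa\frac{m_n}{Q^n}\Big)f(n)-Q^{-1}f(n-1)\qquad(n\ge1). \tag{6}$$
So there is exactly one solution $f$ with $f(0)=1$.

**Step 5: its decay.** We now bound $f$ as in Lemma 1, with the complication that (6) has variable coefficients. Write (6) as a transfer of the vector $(f(n),f(n-1))$ to $(f(n+1),f(n))$ by a $2\times2$ matrix. As $\frac{m_n}{Q^n}\to1$, these matrices converge to the one with characteristic polynomial $t^2-(1+Q^{-1}-\kappa)t+Q^{-1}$. Expanding $\kappa=1-Q^{-z}-Q^{z-1}+Q^{-1}$ shows $1+Q^{-1}-\kappa=Q^{-z}+Q^{z-1}$. The product $Q^{-z}Q^{z-1}$ is $Q^{-1}$. So the eigenvalues of the limit matrix are $Q^{-z}$ and $Q^{z-1}$, and its spectral radius is $Q^{-b}$ with $b=\min(\operatorname{Re}z,1-\operatorname{Re}z)>\frac1p$.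

Choose $\rho'$ with $Q^{-b}<\rho'<Q^{-1/p}$. There is a norm on $\mathbb C^2$ in which the limit matrix has norm $<\rho'$. In this norm all but finitely many transfer matrices have norm $\le\rho'$. Multiplying them, and enlarging the constant for the first few $n$, we get $|f(n)|\le K\rho'^n$.

**Step 6: membership in the ideal.** We have $m_n\le Q^n+1\le2Q^n$. For $p<\infty$,
$$\sum_nm_n|f(n)|^p\le2K^p\sum_nQ^n\rho'^{pn}<\infty,$$
because $Q\rho'^p<1$. For $p=\infty$ we have $\rho'<1$, so $f(n)\to0$, and the levels are finite. So $\operatorname{diag}f$ is nonzero and lies in $\mathcal C_p$ (respectively in $\mathcal K$). By Lemma 3 it is an eigenvector with eigenvalue $1-\frac\kappa{18}$. $\square$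

## 11. Sharp angles near $1$, and spirals

**Step 1: the arguments of $z(1-z)$.** For $z=x+is$,
$$z(1-z)=x(1-x)+s^2+is(1-2x).$$
For fixed $x\in(\frac1p,\frac12)$ the ratio of imaginary to real part, for $s>0$, is largest when $s=\sqrt{x(1-x)}$, so we take this $s$. The tangent of the argument is then $\frac{1-2x}{2\sqrt{x(1-x)}}$. Since $1-(1-2x)^2=4x(1-x)$, the argument is $\arcsin(1-2x)$. It tends to $\omega_p$ as $x\downarrow\frac1p$ (with $\omega_\infty=\frac\pi2$), and it is always less than $\frac\pi2$.

**Step 2: transfer to $E_p$.** As $Q\downarrow1$, $1-Q^{-z}\sim z\log Q$ and $1-Q^{z-1}\sim(1-z)\log Q$, so $\kappa_Q(z)/(\log Q)^2\to z(1-z)$ and $\arg\kappa_Q(z)\to\arg z(1-z)$. Given $0\le\varphi<\omega_p$, choose $x>\frac1p$ close enough to $\frac1p$ and then $Q>1$ close enough to $1$. With $\lambda_+=1-\frac1{18}\kappa_Q(z)$, Lemma 4 gives: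
$$\text{for every }\varphi\in[0,\omega_p)\text{ there is }\lambda_+\in E_p\text{ with }\varphi<\arg(1-\lambda_+)<\tfrac\pi2. \tag{7}$$

**Step 3: sharpness of the angle in (A).** For unital operators $M=1$. If (A) held for some $p\in(2,\infty)$ with an angle $\varphi<\omega_p$ in place of $\omega_p$, then the eigenvalue $\lambda_+$ of (7) would contradict it. For $1<p<2$, apply (7) to $p'$: the number $\lambda_+$ lies in $\sigma(\Delta_{\mathcal C_{p'}})=\sigma(\Delta_{\mathcal C_p})$, and $\omega_{p'}=\omega_p$.

**Step 4: from small angles to all $e^{-\zeta}$.** Let $\zeta\ne0$ with $|\arg\zeta|<\varphi<\omega_p$, and take $\lambda_+$ from (7). By Section 8 the triangle with vertices $1,\lambda_+,\overline{\lambda_+}$ lies in $E_p$. Put $w_+=1-\lambda_+$. In terms of $w=1-\lambda$ the triangle has vertices $0,w_+,\overline{w_+}$ with $\varphi<\arg w_+<\frac\pi2$. So it contains every $w$ with $|\arg w|\le\varphi$ and $\operatorname{Re}w\le\operatorname{Re}w_+$, in particular all sufficiently small $w$ with $|\arg w|\le\varphi$. Now $1-e^{-\zeta/m}\sim\zeta/m$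 as $m\to\infty$, so $1-e^{-\zeta/m}$ tends to $0$ and its argument tends to $\arg\zeta$. Hence $e^{-\zeta/m}\in E_p$ for large $m$. As $E_p$ is closed under multiplication, $e^{-\zeta}=(e^{-\zeta/m})^m\in E_p$. This completes the proof of (B). $\square$

## 12. Every complex number by rescaling

Here is the proof of (C). Let $2<p\le\infty$ and $\lambda=|\lambda|e^{i\theta}\neq0$. Choose $x>0$ so large that $\zeta=x-i\theta$ has $|\arg\zeta|<\omega_p$. By (B), $e^{-\zeta}=e^{-x}e^{i\theta}$ is an eigenvalue of a unital Lüders operator on $\mathcal C_p$ (on $\mathcal K$ if $p=\infty$). Multiplying all its $A_j$ by $(|\lambda|e^x)^{1/2}$ multiplies the Lüders operator by $|\lambda|e^x$, and gives the eigenvalue $\lambda$. For $\lambda=0$ take the single operator $A=0$.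

For $1<p<2$, (3) gives $\sigma(\Delta_{\mathcal C_p})=\sigma(\Delta_{\mathcal C_{p'}})$ with $p'>2$, and for $p=1$ it gives $\sigma(\Delta_{\mathcal C_1})=\sigma(\Delta_{\mathcal K})$. So every $\lambda\in\mathbb C$ occurs in the spectrum. By Section 3, for $p\le2$ all eigenvalues of $\Delta_{\mathcal C_p}$ are eigenvalues of the positive operator $\Delta_{\mathcal C_2}$, hence lie in $\mathbb R_+$. And $\sigma(\Delta_{\mathcal C_2})\subset\mathbb R_+$ always, so $p=2$ is the only exponent in $[1,\infty)$ for which $\sigma(\Delta_{\mathcal C_p})\subset\mathbb R_+$ for all Lüders operators. $\square$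

## 13. The unit disk and the single boundary point $1$

It remains to prove (D).

**The converse part.** By (B) with $\omega_\infty=\frac\pi2$, $E_\infty$ contains $1$ and every $e^{-\zeta}$ with $\operatorname{Re}\zeta>0$, that is, every $\lambda$ with $0<|\lambda|<1$. Also $0\in E_\infty$: for complementary nonzero projections $P,R$, the map $X\mapsto PXP+RXR$ kills any nonzero finite-rank $X=PXR$, because $RP=0$.

**Step 1: the closed disk.** Let $\sum_jA_j^2\le1$. For unit vectors $\xi,\eta$, Cauchy–Schwarz gives
$$|\langle\Delta(X)\xi,\eta\rangle|=\Big|\sum_j\langle XA_j\xi,A_j\eta\rangle\Big|\le\|X\|\sum_j\|A_j\xi\|\|A_j\eta\|\le\|X\|.$$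
So $\|\Delta\|\le1$ on $B(H)$, and $\sigma(\Delta)\subset\{|\lambda|\le1\}$. The rest of the proof shows that $1$ is the only possible point of $\sigma(\Delta)$ on the unit circle.

**Step 2: from approximate to exact eigenvectors.** Let $\lambda\in\sigma(\Delta)$ with $|\lambda|=1$. It is a boundary point of the spectrum, so there are $X_n\in B(H)$ with $\|X_n\|=1$ and $\|\Delta X_n-\lambda X_n\|\to0$. We choose unit vectors $\xi_n,\eta_n$ with $\langle X_n\xi_n,\eta_n\rangle\to1$, adjusting the phase of $\eta_n$. We would like $X_n$ to be an exact eigenvector attaining its norm, and we reach this by enlarging the space.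

Fix a free ultrafilter $\mathcal U$ on $\mathbb N$. The *ultrapower* of $H$ is the space of bounded sequences $(\xi_n)$ in $H$, modulo those with $\lim_{\mathcal U}\|\xi_n\|=0$, with the inner product $\lim_{\mathcal U}\langle\xi_n,\eta_n\rangle$. It is a Hilbert space. A bounded sequence of operators acts on it entrywise, compatibly with sums, products and adjoints, and positive operators act as positive operators. For example, $A=\operatorname{diag}(1,\frac12,\frac13,\dots)$ has trivial kernel, but on the ultrapower it kills the class of $(\delta_n)_n$.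

The index set is finite, so the relations pass to the ultrapower. We get positive operators, still called $A_j$, with $\sum_jA_j^2\le1$; an operator $X$, the class of $(X_n)$, with $\|X\|\le1$ and $\sum_jA_jXA_j=\lambda X$; and unit vectors $\xi,\eta_0$ with $\langle X\xi,\eta_0\rangle=1$. The last relation gives $\|X\xi\|\ge1$, so $\|X\xi\|=\|X\|=1$.

**Step 3: equality in Cauchy–Schwarz.** Put $\eta=X\xi$. First, $1-X^*X\ge0$ and $\langle(1-X^*X)\xi,\xi\rangle=0$, so $X^*X\xi=\xi$. Next,
$$\lambda=\langle\lambda X\xi,\eta\rangle=\sum_j\langle A_jXA_j\xi,\eta\rangle=\sum_j\langle XA_j\xi,A_j\eta\rangle .$$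
Let $a=(XA_j\xi)_j$ and $b=(A_j\eta)_j$, two vectors in a finite direct sum of copies of the space. Then $\|a\|^2\le\sum_j\|A_j\xi\|^2\le1$ and $\|b\|^2\le1$, and $\langle a,b\rangle=\lambda$ with $|\lambda|=1$. Hence
$$\|a-\lambda b\|^2=\|a\|^2+\|b\|^2-2\operatorname{Re}\big(\bar\lambda\langle a,b\rangle\big)\le1+1-2=0,$$
and $1=|\lambda|\le\|a\|\|b\|$ forces $\|a\|=1$. So
$$XA_j\xi=\lambda A_jX\xi\ \text{ for all }j,\qquad\sum_j\|A_j\xi\|^2=1. \tag{8}$$

**Step 4: positivity of the $A_j$ fixes the phase.** By (8) and $X^*X\xi=\xi$,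
$$\langle A_jX\xi,X\xi\rangle=\bar\lambda\langle XA_j\xi,X\xi\rangle=\bar\lambda\langle A_j\xi,X^*X\xi\rangle=\bar\lambda\langle A_j\xi,\xi\rangle .$$
Both $\langle A_jX\xi,X\xi\rangle$ and $\langle A_j\xi,\xi\rangle$ are $\ge0$. Suppose $\lambda\ne1$. If $\langle A_j\xi,\xi\rangle>0$ for some $j$, then $\bar\lambda\ge0$ with $|\lambda|=1$, so $\lambda=1$, which is excluded. So $\langle A_j\xi,\xi\rangle=\|A_j^{1/2}\xi\|^2=0$, and $A_j\xi=0$, for every $j$. This contradicts $\sum_j\|A_j\xi\|^2=1$. Hence $\lambda=1$.

So $\sigma(\Delta)\subset\{|\lambda|<1\}\cup\{1\}$, and by (3) the spectra of $\Delta_{\mathcal K}$ and $\Delta_{\mathcal C_1}$ are the same set. This proves (D), and with it Theorem 2. $\square$
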